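\title{Compact orientable triangulable manifolds come from finite quasigroups}

\begin{abstract}
An alternating $n$-quasigroup determines a topological $n$-manifold, its serenation, obtained by gluing regular simplices indexed by the tuples on which the operation changes under a transposition of the arguments. We prove that for every $n\ge 2$ every connected compact orientable triangulable $n$-manifold is homeomorphic to a component of the serenation of a finite alternating $n$-quasigroup. The main tool is an embedding theorem: a finite partial $n$-quasigroup whose input tuples have distinct entries, and which is invariant under a group of permutations of the arguments, extends to a finite $n$-quasigroup with the same invariance. It is proved by switching disjoint cubes in the graph of addition of an $\mathbb F_2$-vector space. We also show that the components of serenations of finite alternating $n$-quasigroups are exactly the manifold parts of connected oriented normal pseudomanifolds, and that a compact component is always orientable and triangulable.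
\end{abstract}

\section{Quasigroups and their serenations}\label{sec:defs}

Take a triangulated closed oriented surface. Every directed edge $(a,b)$ has exactly one triangle on its left; call it $a\cdot b$. This partial multiplication is cancellative: given a triangle $\sigma$ and a vertex $a$ of $\sigma$, exactly one directed edge starts at $a$ and has $\sigma$ on its left, and exactly one ends at $a$. It is also noncommutative wherever it is defined, since $a\cdot b$ and $b\cdot a$ are the two triangles on the edge $ab$. The surface can be rebuilt from the multiplication table: cone each triangle from its center, and the small triangles are the triples $(a,b,a\cdot b)$. The serenation runs this recipe backwards, for an arbitrary quasigroup and in every dimension.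

Throughout, $n\ge2$ is an integer and manifolds have no boundary. For a tuple $x=(x_1,\dots,x_n)$ and a permutation $\alpha\in S_n$ we put $x\alpha=(x_{\alpha(1)},\dots,x_{\alpha(n)})$; this is a right action, $(x\alpha)\beta=x(\alpha\beta)$. We write $x'=x(1\,2)=(x_2,x_1,x_3,\dots,x_n)$, and $x[p\to w]$ for the tuple obtained from $x$ by replacing the $p$-th entry by $w$.

\subsection*{Alternating quasigroups}
An \emph{$n$-quasigroup} is a set $A$ with an operation $f\colon A^n\to A$ such that the equation $f(x_1,\dots,x_n)=x_{n+1}$ has a unique solution in any one of the $x_i$ whenever the other $n$ are fixed. For $n=2$ and finite $A$ this says that the multiplication table is a Latin square. The $n$-quasigroup is \emph{alternating} if $f(x\alpha)=f(x)$ for all $x\in A^n$ and all $\alpha$ in the alternating group $\mathrm{Alt}_n$. For $n=2$ the condition is vacuous. In general it says that $f$ is a function of an oriented $(n-1)$-simplex, which is what the value ``the $n$-simplex on the positive side'' should be.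

\subsection*{The simplices and their gluings}
Let $A$ be an alternating $n$-quasigroup. A tuple $x\in A^n$ is \emph{admissible} if $f(x)\ne f(x')$. Two admissible tuples are \emph{equivalent} if they differ by an even permutation, and $[x]$ denotes the class of $x$. Lemma~\ref{lem:gluing} below shows that an admissible tuple has pairwise distinct entries. For each class $[x]$ take a regular Euclidean $n$-simplex $\Delta_{[x]}$ of edge length $1$. Label $n$ of its vertices by $x_1,\dots,x_n$, and label the last one, the \emph{apex}, by $z=f(x)$. The apex is a distinguished vertex: it is not confused with the vertex $x_i$ when $z=x_i$. A \emph{facet} of a simplex is a face of codimension one. Facets are glued by the isometries that match labels, according to two rules.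
\begin{itemize}
\item[(a)] The facet of $\Delta_{[x]}$ opposite the apex is glued to the facet of $\Delta_{[x']}$ opposite its apex. The labels $x_1,\dots,x_n$ are matched.
\item[(b)] Let $1\le p\le n$ and pick $q\le n$ with $q\ne p$. Let $y$ be the tuple with $y_p=x_q$, $y_q=w$ and $y_i=x_i$ for $i\neq p,q$, where $w$ is the unique element with $f(y)=z$. The facet of $\Delta_{[x]}$ opposite the vertex $x_p$ is glued to the facet of $\Delta_{[y]}$ opposite the vertex $w$. The labels $x_i$ $(i\ne p)$ are matched, and apex is matched with apex.
\end{itemize}

\begin{lemma}\label{lem:gluing}
Let $x$ be admissible and $z=f(x)$.
\begin{itemize}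
\item[(1)] The entries of $x$ are pairwise distinct, and $x\alpha$ is admissible for every $\alpha\in S_n$. The class $[x']$ depends only on $[x]$, and $[x']\neq[x]$.
\item[(2)] In rule (b), the element $w$ and the class $[y]$ depend only on $[x]$ and the vertex $x_p$. The class $[y]$ consists of the odd permutations of $x[p\to w]$. The tuple $y$ is admissible, $w\notin\{x_1,\dots,x_n\}$, and $[y]\ne[x]$.
\item[(3)] Both rules are involutive. Hence every facet is glued to exactly one other facet, and the two lie in different simplices.
\end{itemize}
\end{lemma}

\begin{proof}
Put $\bar f(u)=f(u')$ for $u\in A^n$; this is again an $n$-quasigroup operation. If $\alpha$ is odd, then $u\alpha=u'\big((1\,2)\alpha\big)$ with $(1\,2)\alpha$ even, so $f(u\alpha)=\bar f(u)$. Consequently an even permutation of $u$ preserves the pair $(f(u),\bar f(u))$, and an odd permutation swaps its two entries.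

(1) Admissibility means $f(x)\neq\bar f(x)$, which is invariant under $S_n$. If $x_i=x_j$ with $i\ne j$, then $x=x(i\,j)$ and so $f(x)=\bar f(x)$. The class $[x']$ is the set of odd permutations of $x$, which depends only on $[x]$, and it differs from $[x]$ because $f$ takes different values on the two classes.

(2) We have $y=x[p\to w](p\,q)$. So $w$ is the solution of $\bar f(x[p\to w])=z$, and $[y]$ is the set of odd permutations of $x[p\to w]$; neither description mentions $q$. If $x$ is replaced by $x\beta$ with $\beta$ even, the vertex $x_p$ sits at the position $p_1=\beta^{-1}(p)$, and $(x\beta)[p_1\to w]=x[p\to w]\beta$; again $w$ and $[y]$ do not change. Since $\bar f(x)\ne z$, we have $w\ne x_p$. Since $f$ is injective in its $p$-th argument, $\bar f(y)=f(x[p\to w])\neq f(x)=z=f(y)$. So $y$ is admissible, its entries are distinct by (1), and $w\notin\{x_1,\dots,x_n\}$. The entry $w$ of $y$ is not an entry of $x$, so $[y]\neq[x]$.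

(3) For (a), $x''=x$. For (b), apply the rule to $y$ and the vertex $w=y_q$. We have $y[q\to x_p]=x(p\,q)$ and $\bar f(x(p\,q))=f(x)=z$. So the new element is $x_p$ and the new class is the set of odd permutations of $x(p\,q)$, which is $[x]$.
\end{proof}

\subsection*{The open serenation and the serenation}
Let $X(A)$ be the quotient of the disjoint union of the simplices by the equivalence relation generated by the gluings. The \emph{open serenation} $\mathrm{oser}(A)$ is $X(A)$ with the images of all faces of dimension at most $n-2$ removed. For a simplex $\Delta$ let $\Delta^*$ be the set of points with at most one vanishing barycentric coordinate, that is, the interior together with the open facets. Gluings send faces to faces of the same dimension, so $\mathrm{oser}(A)$ is the union of the sets $\Delta^*$ glued in pairs along open facets. Each of its points therefore has a neighborhood that is a Euclidean ball, either inside the interior of one simplex or cut by an open facet into two half-balls in the two adjacent simplices. We call these \emph{small balls}. They make $\mathrm{oser}(A)$ a smooth flat Riemannian $n$-manifold.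

The removed faces are now put back where the result is a manifold. Give each component $C$ of $\mathrm{oser}(A)$ the length metric $d_C$ (the infimum of lengths of piecewise smooth paths), and let $\widehat C$ be the metric completion. For a space $Y$ let $\mathrm{Reg}_n(Y)$ be the set of points that have an open neighborhood homeomorphic to $\mathbb R^n$; it is an open subset of $Y$. Put $E(C)=\mathrm{Reg}_n(\widehat C)$. The \emph{serenation} is the topological $n$-manifold
\[
\mathrm{ser}(A)=\bigsqcup_C E(C).
\]

The serenation records the failure of $f$ to be symmetric. If $A$ is an abelian group and $f(x)=x_1+\dots+x_n$, no tuple is admissible and $\mathrm{ser}(A)$ is empty. For $n=2$ there is one triangle for each ordered noncommuting pair.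

\begin{example}\label{ex:four}
Let $n=2$ and $A=\{0,1,2,3\}$, with $a\cdot b$ in row $a$ and column $b$ of the Latin square
\[
\begin{array}{c|cccc}
\cdot&0&1&2&3\\\hline
0&0&2&3&1\\
1&3&1&0&2\\
2&1&3&2&0\\
3&2&0&1&3
\end{array}
\]
The table shows $a\cdot b\neq b\cdot a$ for all $a\ne b$, so there are twelve triangles. Rule (b) with $p=1$ glues the triangle $(a,b)$ with apex $z$ to the triangle $(b,w)$ with $b\cdot w=z$, along the edge from $b$ to the apex; the case $p=2$ is the inverse move. For $z=2$ this gives the cycle $(0,1),(1,3),(3,0)$. For $z=0,1,3$ it gives the cycles $(1,2),(2,3),(3,1)$ and $(0,3),(3,2),(2,0)$ and $(0,2),(2,1),(1,0)$. So the three triangles with apex $z$ form a disk, a large triangle on the three labels different from $z$, coned from its center. Rule (a) glues $(a,b)$ to $(b,a)$ along the edge $ab$, which assembles the four disks as the faces of a tetrahedron (Figure~\ref{fig:tetra}). Thus $X(A)$ is a $2$-sphere and $\mathrm{oser}(A)$ is this sphere with eight points removed. The completion restores the eight points (Lemma~\ref{lem:completion} proves this in general), and $\mathrm{ser}(A)\cong S^2$. Only three equilateral triangles meet at an apex, so the restored point is a cone point of angle $\pi$: the serenation keeps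 the topology and forgets the flat metric.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\coordinate (A) at (0,0); \coordinate (B) at (3,0);
\coordinate (T) at (1.5,2.6); \coordinate (U) at (1.5,-2.6);
\coordinate (P) at (1.5,0.87); \coordinate (Q) at (1.5,-0.87);
\draw[thick] (A)--(B)--(T)--(A)--(U)--(B);
\draw (A)--(P)--(B) (P)--(T) (A)--(Q)--(B) (Q)--(U);
\foreach \v in {A,B,T,U} \fill (\v) circle (2pt);
\node[left] at (A) {$0$}; \node[right] at (B) {$1$};
\node[above] at (T) {$3$}; \node[below] at (U) {$2$};
\node[circle,draw,fill=white,inner sep=1.5pt] at (P) {\small $2$};
\node[circle,draw,fill=white,inner sep=1.5pt] at (Q) {\small $3$};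
\node at (1.5,0.27) {\small $(0,1)$}; \node at (1.5,-0.27) {\small $(1,0)$};
\node at (1.98,1.1) {\small $(1,3)$}; \node at (1.02,1.1) {\small $(3,0)$};
\node at (1.02,-1.1) {\small $(0,2)$}; \node at (1.98,-1.1) {\small $(2,1)$};
\end{tikzpicture}
\caption{Six of the twelve triangles for the quasigroup of order four in Example~\ref{ex:four}, drawn schematically. The triangle $(a,b)$ has vertices $a$, $b$ and the circled apex $a\cdot b$. Thin edges are glued by rule (b), thick edges by rule (a). The vertex $2$ and the apex $2$ are different points.}
\label{fig:tetra}
\end{figure}

\section{The question and the results}\label{sec:results}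

A space is \emph{triangulable} if it is homeomorphic to the geometric realization of a simplicial complex. A triangulation of a compact space is finite, and from now on all simplicial complexes are finite. It is known that every connected orientable triangulable $n$-manifold is homeomorphic to a component of $\mathrm{ser}(A)$ for some alternating $n$-quasigroup $A$, possibly infinite. Call a connected compact orientable triangulable $n$-manifold $M$ \emph{quasifinite} if $M$ is homeomorphic to a component of $\mathrm{ser}(A)$ for some finite alternating $n$-quasigroup $A$. The following question comes from Aten and Yoo \cite{AY}, who phrase the definition for smooth manifolds; here it is applied to triangulable manifolds, which need not be smooth.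

\begin{quote}
\emph{Is every connected compact orientable triangulable $n$-manifold, for every $n\ge2$, quasifinite?}
\end{quote}

A compact manifold needs finitely many simplices, and so it prescribes only finitely many values of $f$. One would therefore guess that the answer is yes, and the sphere in Example~\ref{ex:four} supports the guess. The difficulty is that a quasigroup must solve all of its equations, not only those that the manifold uses. A partial table cannot always be completed on the same set: if $a\cdot b=a$ and $b\cdot a=b$ on $\{a,b\}$, then no value is left for $a\cdot a$. Adjoining a new element for each unsolved equation creates new unsolved equations, and this process does not stop. For $n\ge3$ the completion must moreover be invariant under $\mathrm{Alt}_n$. The guess is nevertheless correct.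

\begin{theorem}\label{thm:main}
Every connected compact orientable triangulable $n$-manifold, $n\ge2$, is quasifinite.
\end{theorem}

The algebraic half of the proof is the following embedding theorem. A subset $P\subseteq D^n\times D$ is to be read as the graph of a partial operation, and its elements $(x,z)$ have $n+1$ coordinates $x_1,\dots,x_n,z$.

\begin{theorem}\label{thm:embed}
Let $n\ge2$, let $H$ be a subgroup of $S_n$, let $D$ be a finite set, and let $P\subseteq D^n\times D$ satisfy:
\begin{itemize}
\item[(i)] two elements of $P$ that agree in $n$ of the $n+1$ coordinates are equal;
\item[(ii)] if $(x,z)\in P$ and $\alpha\in H$, then $(x\alpha,z)\in P$;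
\item[(iii)] if $(x,z)\in P$, then $x_1,\dots,x_n$ are pairwise distinct.
\end{itemize}
Then there are a finite set $A\supseteq D$ with $|A|=2^{2|D|}$ and an $n$-quasigroup operation $f$ on $A$ such that $f(x\alpha)=f(x)$ for all $x\in A^n$ and $\alpha\in H$, and $f(x)=z$ for all $(x,z)\in P$.
\end{theorem}

The geometric half works for a larger class of complexes than triangulated manifolds, and this class describes all components in the finite case. An \emph{orientation} of a simplex of positive dimension is a class of orderings of its vertices modulo even permutations; the orderings in the class are called \emph{positive}. If $\sigma$ is an oriented $n$-simplex and $\rho=\sigma\setminus\{w\}$ is a facet, an ordering $x=(x_1,\dots,x_n)$ of $\rho$ is \emph{$\sigma$-positive} if $(w,x_1,\dots,x_n)$ is positive for $\sigma$. The $\sigma$-positive orderings form the \emph{induced orientation} of $\rho$, the one with which $\rho$ occurs in the simplicial boundary $\partial\sigma$.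

\begin{definition}\label{def:K}
Let $\mathcal K_n$ be the class of nonempty simplicial complexes $K$ such that:
\begin{itemize}
\item[(K1)] $\dim K=n$, and every simplex lies in an $n$-simplex;
\item[(K2)] every $(n-1)$-simplex lies in exactly two $n$-simplices;
\item[(N)] for every simplex $\tau$, and for $\tau=\emptyset$, any two $n$-simplices containing $\tau$ are joined by a sequence of $n$-simplices containing $\tau$ in which consecutive members share an $(n-1)$-simplex that contains $\tau$;
\item[(O)] the $n$-simplices can be oriented \emph{coherently}: the two orientations induced on each $(n-1)$-simplex are opposite.
\end{itemize}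
These are the connected oriented normal pseudomanifolds.
\end{definition}

\begin{theorem}\label{thm:class}
Fix $n\ge2$.
\begin{itemize}
\item[(a)] Up to homeomorphism, the components of the serenations of finite alternating $n$-quasigroups are exactly the spaces $\mathrm{Reg}_n(|K|)$ with $K\in\mathcal K_n$.
\item[(b)] A connected compact $n$-manifold $M$, not assumed orientable or triangulable, is homeomorphic to a component of $\mathrm{ser}(A)$ for some finite alternating $n$-quasigroup $A$ if and only if $M$ is orientable and triangulable.
\end{itemize}
\end{theorem}

Section~\ref{sec:switch} proves Theorem~\ref{thm:embed}. Section~\ref{sec:completion} identifies the metric completion $\widehat C$ with the glued complex. Section~\ref{sec:realize} reads a partial operation off a complex $K\in\mathcal K_n$ and proves Theorem~\ref{thm:main}, and Section~\ref{sec:classify} proves Theorem~\ref{thm:class}.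

\section{Finite embedding by switching cubes}\label{sec:switch}

Instead of building a quasigroup up from the partial table, we start from a large finite quasigroup that is invariant under all of $S_n$ and correct it locally, once for each prescribed value.

\subsection*{One switch in a Latin square}
Let $n=2$, let $W$ be a vector space over $\mathbb F_2$, and consider its addition table. Suppose we want the product of $u$ and $v$ to be $w\neq u+v$. Put $s=u+v+w\ne0$. In rows $u,u+s$ and columns $v,v+s$ only the symbols $w$ and $w+s$ occur, and they can be exchanged:
\[
\begin{array}{c|cc}
&v&v+s\\\hline
u&w+s&w\\
u+s&w&w+s
\end{array}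
\qquad\longrightarrow\qquad
\begin{array}{c|cc}
&v&v+s\\\hline
u&w&w+s\\
u+s&w+s&w
\end{array}
\]
Every row and column contains the same symbols as before, so the table is still a Latin square, and the entry at $(u,v)$ is now $w$. In terms of graphs, the eight points of the cube $\{u,u+s\}\times\{v,v+s\}\times\{w,w+s\}\subset W^3$ split into four with coordinate sum $0$, which form the old block, and four with coordinate sum $s$, which form the new one. Characteristic two is what makes the cube close up. The same move works for every $n$. The difficulty is to make many switches at once, since a switch needs its block to be undisturbed by the others. We arrange this by representing the elements of $D$ by linearly independent vectors, using one basis for inputs and a second one for outputs.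

\begin{proof}[Proof of Theorem~\ref{thm:embed}]
Let $W=\mathbb F_2^D\oplus\mathbb F_2^D$ with basis $e_d,g_d$ $(d\in D)$, so $|W|=2^{2|D|}$. A \emph{line} in $W^{n+1}$ is a set obtained by fixing all coordinates but one. A subset $L\subseteq W^{n+1}$ is the graph of an $n$-quasigroup operation exactly when every line meets it in one point: lines in the last direction make $L$ the graph of a function, and lines in the other directions give unique solvability. The set
\[
L_0=\{y\in W^{n+1}: y_1+\dots+y_{n+1}=0\}
\]
is the graph of addition. For $t=(x,z)\in P$ put $s_t=e_{x_1}+\dots+e_{x_n}+g_z$, which is nonzero because of the term $g_z$, and define the cube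
\[
Q_t=\{(e_{x_1}+\varepsilon_1s_t,\ \dots,\ e_{x_n}+\varepsilon_ns_t,\ g_z+\varepsilon_{n+1}s_t):\ \varepsilon\in\mathbb F_2^{\,n+1}\}.
\]
The point of $Q_t$ with parameter $\varepsilon$ has coordinate sum
\begin{equation}\label{eq:sum}
\Big(1+\sum_{j=1}^{n+1}\varepsilon_j\Big)s_t .
\end{equation}

\emph{Step 1: the cubes are pairwise disjoint.} Let $t=(x,z)$ and $u=(y,v)$ be distinct elements of $P$, and suppose that a point has parameter $\varepsilon$ in $Q_t$ and parameter $\delta$ in $Q_u$. The first $n$ coordinates give
\begin{equation}\label{eq:meet}
e_{x_i}+e_{y_i}=\varepsilon_is_t+\delta_is_u\qquad(1\le i\le n).
\end{equation}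
The left side has no component in the span of the $g_d$, so $\varepsilon_ig_z+\delta_ig_v=0$.

If $z\neq v$, then $\varepsilon_i=\delta_i=0$ for all $i\le n$. By \eqref{eq:meet}, $x=y$, and (i) gives $t=u$, a contradiction.

If $z=v$, then $\varepsilon_i=\delta_i$, and \eqref{eq:meet} says $e_{x_i}+e_{y_i}\in\{0,r\}$ with
\[
r=s_t+s_u=\sum_{j=1}^n(e_{x_j}+e_{y_j}).
\]
Let $m$ be the number of indices $i\le n$ with $x_i\ne y_i$. If $m\le1$, then $t$ and $u$ agree in at least $n$ coordinates and are equal by (i); so $m\ge2$. At each of these $m$ indices $e_{x_i}+e_{y_i}$ is nonzero and hence equals $r$. So $r=e_a+e_b$ with $a\neq b$, and $x_i\in\{a,b\}$ at each of the $m$ indices. By (iii), $m\le2$, so $m=2$. The sum defining $r$ then has exactly two nonzero terms, both equal to $r$, and $r=r+r=0$. This is a contradiction.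

\emph{Step 2: switching.} Put
\[
L=\Big(L_0\setminus\bigcup_{t\in P}Q_t\Big)\cup\bigcup_{t\in P}(Q_t\setminus L_0).
\]
Let $\ell$ be a line in the $i$-th direction, and let $c$ be the unique point of $L_0\cap\ell$. If $\ell$ meets no cube, then $L\cap\ell=\{c\}$. Suppose $\ell$ meets $Q_t$. Since $s_t\neq0$, the fixed coordinates of $\ell$ determine $\varepsilon_j$ for $j\ne i$, and $\ell\cap Q_t$ consists of the two points given by $\varepsilon_i=0,1$. By \eqref{eq:sum} exactly one of them lies in $L_0$, and that one is $c$. So every cube that meets $\ell$ contains $c$, and by Step 1 the cube $Q_t$ is the only one. Hence $c\notin L$, and $L\cap\ell$ is the other point of $\ell\cap Q_t$. In both cases $|L\cap\ell|=1$, so $L$ is the graph of an $n$-quasigroup operation $F$ on $W$.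

\emph{Step 3: invariance and prescribed values.} Let $\alpha\in H$ permute the first $n$ coordinates of $W^{n+1}$. It preserves $L_0$. Since $s_{(x\alpha,z)}=s_{(x,z)}$, it maps $Q_{(x,z)}$ onto $Q_{(x\alpha,z)}$, so by (ii) it permutes the cubes. Hence it preserves $L$, which means $F(y\alpha)=F(y)$ for all $y\in W^n$. For $t=(x,z)\in P$ the point of $Q_t$ with $\varepsilon=0$ has coordinate sum $s_t\neq0$, so it lies in $Q_t\setminus L_0\subseteq L$. That is, $F(e_{x_1},\dots,e_{x_n})=g_z$.

It remains to identify outputs with inputs. Choose a bijection $\pi\colon W\to W$ with $\pi(g_d)=e_d$ for all $d\in D$, put $A=W$ and $f=\pi\circ F$, and identify $d$ with $e_d$. Composing with a bijection preserves both unique solvability and $H$-invariance, and $f(x)=\pi(g_z)=z$ for $(x,z)\in P$.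
\end{proof}

\begin{remark}
Condition (i) is necessary, since it holds in the graph of any $n$-quasigroup. Condition (ii) is used only in Step 3. Condition (iii) is used only for the bound $m\le 2$, which is automatic for $n=2$. For $n=3$ Step 1 fails without it: for $t=((a,a,a),z)$ and $u=((b,b,b),z)$ we have $s_t=e_a+g_z$ and $s_u=e_b+g_z$, and both cubes contain $(g_z,g_z,g_z,g_z)$.
\end{remark}

\section{The metric completion of a component}\label{sec:completion}

Call two simplices of $X(A)$ \emph{connected} if they are joined by a chain of simplices in which consecutive members are glued along a facet.

\begin{lemma}\label{lem:components}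
Let $A$ be an alternating $n$-quasigroup. The components $C$ of $\mathrm{oser}(A)$ correspond to the classes of connected simplices, $C$ being the union of the images of the sets $\Delta^*$ in one class. The components of $\mathrm{ser}(A)$ are the sets $E(C)$, and each $\widehat C$ is connected.
\end{lemma}

\begin{proof}
Each $\Delta^*$ is convex: at an interior point of a segment $pq$ a barycentric coordinate vanishes only if it vanishes at both $p$ and $q$, so at most one coordinate vanishes. The union over one class is therefore connected. It is open, because it contains a small ball around each of its points, and the unions for different classes are disjoint. This gives the first statement.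

The set $C$ is open in $\widehat C$. Indeed, for $p\in C$ and small $r>0$ the closed $d_C$-ball $B$ of radius $r$ about $p$ is compact, and a point of $\widehat C$ at distance less than $r$ from $p$ is a limit of points of $B$, so it lies in $B$. Since $C$ is a manifold, $C\subseteq E(C)\subseteq\widehat C$. The set $C$ is connected and dense in $\widehat C$, so $E(C)$ and $\widehat C$ are connected. The sets $E(C)$ are open and closed in the disjoint union $\mathrm{ser}(A)$.
\end{proof}

Now let $A$ be finite, and let $C$ be the component made from the simplices $\Delta_i$, $i\in I$. Let $X_C$ be the quotient of $\bigsqcup_{i\in I}\Delta_i$ by the equivalence relation generated by the gluings of closed facets. It is compact because $I$ is finite, and it contains $C$ as an open dense subset. One expects $\widehat C=X_C$. There is a natural map $X_C\to\widehat C$, and the point that needs proof is its injectivity: two points on low-dimensional faces that are not identified by gluings might still be at distance zero. A Lipschitz embedding of $X_C$ into a Euclidean space rules this out, because it bounds $d_C$ from below. We use two standard facts: a Lipschitz map from a dense subset of a metric space to a complete metric space extends continuously to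 the whole space, and a continuous bijection from a compact space to a Hausdorff space is a homeomorphism.

\begin{lemma}\label{lem:completion}
Let $A$ be finite. Suppose there is an injective continuous map $\psi\colon X_C\to\mathbb R^N$ whose composite with each map $\Delta_i\to X_C$ is Lipschitz. Then the identity of $C$ extends to a homeomorphism $\varphi\colon X_C\to\widehat C$.
\end{lemma}

\begin{proof}
Let $j_i\colon\Delta_i^*\to C$ be the natural map. For $p,q\in\Delta_i^*$ the segment $pq$ lies in $\Delta_i^*$ by convexity, and its image is a path in $C$ of length $|p-q|$. So $j_i$ is $1$-Lipschitz and extends to a continuous map $\Delta_i\to\widehat C$. These extensions agree on glued open facets, hence on glued closed facets, and they induce a continuous map $\varphi\colon X_C\to\widehat C$ that is the identity on $C$. Its image is compact, hence closed, and contains the dense set $C$. So $\varphi$ is onto.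

Let $\Lambda$ be a common Lipschitz constant of $\psi$ on the finitely many simplices. On a small ball, $\psi$ is $\Lambda$-Lipschitz for the Euclidean distance: a segment in the ball lies in one simplex or is cut by the facet into two segments, each in one simplex. Let $\gamma$ be a piecewise smooth path in $C$ from $p$ to $q$. By compactness it can be cut into finitely many pieces, each inside a small ball, and each piece is at least as long as the Euclidean distance of its endpoints. Summing gives $|\psi(p)-\psi(q)|\le\Lambda\,\mathrm{length}(\gamma)$, and so $|\psi(p)-\psi(q)|\le\Lambda\,d_C(p,q)$. Therefore $\psi|_C$ extends to a continuous map $\widehat\psi\colon\widehat C\to\mathbb R^N$. The continuous maps $\widehat\psi\circ\varphi$ and $\psi$ agree on the dense set $C$, hence on $X_C$. Since $\psi$ is injective, so is $\varphi$, and $\varphi$ is a continuous bijection from a compact space to a metric space.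
\end{proof}

\section{From a triangulation to a quasigroup}\label{sec:realize}

\subsection*{Triangulated manifolds are normal pseudomanifolds}
A triangulation of a manifold is only assumed to be a homeomorphism $|K|\cong M$, so we control the links by homology alone. The \emph{link} $\mathrm{lk}\,\tau$ of a simplex $\tau$ consists of the simplices $\eta$ disjoint from $\tau$ such that $\tau\cup\eta$ is a simplex; we put $\mathrm{lk}\,\emptyset=K$ and $\dim\emptyset=-1$. Homology has integer coefficients. For a point $p$ in the interior of a $k$-simplex $\tau$,
\begin{equation}\label{eq:local}
H_j(|K|,|K|\setminus p)\cong\tilde H_{j-k-1}(\mathrm{lk}\,\tau),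
\end{equation}
with the convention $\tilde H_{-1}(\emptyset)=\mathbb Z$; see for example \cite[\S\S 35, 63]{Munkres}. The reason is that $p$ has a neighborhood that is a cone over the join of $\partial\tau$ with $\mathrm{lk}\,\tau$, a $k$-fold suspension of the link. At a point with a neighborhood homeomorphic to $\mathbb R^n$, the left side is $\mathbb Z$ for $j=n$ and $0$ otherwise. We also use that a connected compact $n$-manifold $M$ has $H_n(M)\cong\mathbb Z$ if it is orientable and $H_n(M)=0$ if it is not, and that for $\dim K=n$ the group $H_n(|K|)$ is the group of simplicial $n$-cycles.

\begin{lemma}\label{lem:manifold}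
If $|K|$ is homeomorphic to a connected compact orientable $n$-manifold, $n\ge2$, then $K\in\mathcal K_n$.
\end{lemma}

\begin{proof}
By \eqref{eq:local}, the link of a $k$-simplex has reduced homology $\mathbb Z$ in degree $n-k-1$ and $0$ in all other degrees. A maximal simplex has empty link, so $n-k-1=-1$ and $k=n$; this gives (K1). The link of an $(n-1)$-simplex is then a nonempty set of points with $\tilde H_0=\mathbb Z$, that is, two points; this gives (K2). If $0\le k\le n-2$, then $\tilde H_{-1}$ and $\tilde H_0$ vanish, so the link is nonempty and connected. The same holds for $\mathrm{lk}\,\emptyset=K$.

We prove (N) by descending induction on $\dim\tau$. If $\dim\tau=n$ there is only one $n$-simplex containing $\tau$, and if $\dim\tau=n-1$ the two $n$-simplices share $\tau$ itself. Let $\dim\tau\le n-2$ and let $\sigma,\tilde\sigma$ be $n$-simplices containing $\tau$. Choose vertices $v\in\sigma\setminus\tau$ and $\tilde v\in\tilde\sigma\setminus\tau$, and an edge path $v=v_0,v_1,\dots,v_m=\tilde v$ in the connected complex $\mathrm{lk}\,\tau$. For $1\le j\le m$ the set $\tau\cup\{v_{j-1},v_j\}$ is a simplex, and by (K1) it lies in an $n$-simplex $\sigma_j$. Put $\sigma_0=\sigma$ and $\sigma_{m+1}=\tilde\sigma$. For $0\le j\le m$ both $\sigma_j$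 and $\sigma_{j+1}$ contain the larger simplex $\tau\cup\{v_j\}$, so by induction they are joined by a sequence as in (N). Concatenate these sequences.

For (O), orient the $n$-simplices arbitrarily and take a nonzero cycle $\sum_\sigma a_\sigma\sigma$, which exists because $H_n(|K|)\cong\mathbb Z$. If $\sigma\neq\tilde\sigma$ share an $(n-1)$-simplex $\rho$, the coefficient of $\rho$ in the boundary is $\pm a_\sigma\pm a_{\tilde\sigma}=0$ by (K2), so $|a_\sigma|=|a_{\tilde\sigma}|$. By (N) for $\tau=\emptyset$, all $|a_\sigma|$ are equal, hence nonzero. Reverse the orientation of each $\sigma$ with $a_\sigma<0$. Then all coefficients are positive, and cancellation at $\rho$ forces the two induced orientations to be opposite.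
\end{proof}

\subsection*{Realization}
We now carry out in dimension $n$ the recipe from the first paragraph of the paper: an oriented facet is sent to the $n$-simplex on its positive side. For the boundary of a tetrahedron with vertices $0,1,2,3$, suitably oriented, the resulting partial table is the off-diagonal part of the table in Example~\ref{ex:four}, an entry $z$ being read as the face opposite the vertex $z$. There the table could be completed on four elements; in general Theorem~\ref{thm:embed} supplies the completion. What makes any completion acceptable is that the gluing rules, started at a simplex coming from $K$, only ever ask for prescribed values.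

\begin{proposition}\label{prop:realize}
For every $K\in\mathcal K_n$, $n\ge2$, there are a finite alternating $n$-quasigroup $A$ and a component $C$ of $\mathrm{oser}(A)$ with $\widehat C\cong|K|$.
\end{proposition}

\begin{proof}
Let $V$ be the set of vertices and $S$ the set of $n$-simplices of $K$, coherently oriented, and put $D=V\sqcup S$. By (K2) and (O), if $\sigma\neq\tilde\sigma$ are the two $n$-simplices containing an $(n-1)$-simplex $\rho$, then every ordering of $\rho$ is positive for exactly one of $\sigma,\tilde\sigma$. Let
\[
P=\{(x,\sigma):\ \sigma\in S,\ x\text{ is a $\sigma$-positive ordering of a facet of }\sigma\}\subseteq D^n\times D .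
\]

\emph{The hypotheses of Theorem~\ref{thm:embed} for $H=\mathrm{Alt}_n$.} Even permutations preserve positivity, which is (ii), and an ordering has distinct entries, which is (iii). For (i), if $(x,\sigma)$ and $(x,\tilde\sigma)$ lie in $P$, then $\sigma=\tilde\sigma$ by the previous paragraph; this is where coherence is used. Now let $(x,\sigma),(y,\sigma)\in P$ with $x_i=y_i$ for $i\ne p$, and suppose $x_p\neq y_p$. The $n-1$ common entries together with $x_p$ and $y_p$ are the $n+1$ vertices of $\sigma$, so $x$ omits $y_p$ and $y$ omits $x_p$. The orderings $(y_p,x_1,\dots,x_p,\dots,x_n)$ and $(x_p,x_1,\dots,y_p,\dots,x_n)$ of $\sigma$ differ by a transposition and cannot both be positive, a contradiction.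

Let $(A,f)$ be the finite alternating $n$-quasigroup given by Theorem~\ref{thm:embed}.

\emph{The simplices.} Let $K'$ be the subdivision of $K$ obtained by coning $\partial\sigma$ from the barycenter $b_\sigma$ for every $\sigma\in S$. Its $n$-simplices are the joins $\rho*b_\sigma$ with $\rho$ a facet of $\sigma$. Its $(n-1)$-simplices are of two kinds, each lying in exactly two $n$-simplices of $K'$: an $(n-1)$-simplex $\rho$ of $K$ lies in $\rho*b_\sigma$ and $\rho*b_{\tilde\sigma}$, and a simplex $\eta*b_\sigma$ with $\eta$ an $(n-2)$-face of $\sigma$ lies in $\rho*b_\sigma$ for the two facets $\rho$ of $\sigma$ that contain $\eta$.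

Given $(\rho,\sigma)$, let $x$ be a $\sigma$-positive ordering of $\rho$; it is unique up to $\mathrm{Alt}_n$. Then $f(x)=\sigma$, while $x'$ is positive for the other $n$-simplex $\tilde\sigma\supset\rho$, so $f(x')=\tilde\sigma\neq\sigma$. Thus $x$ is admissible. Identify $\Delta_{[x]}$ with $\rho*b_\sigma$ by the affine map that sends the vertex labeled $x_i$ to $x_i$ and the apex to $b_\sigma$. Let $I$ be the set of these classes $[x]$. The class determines $\rho$ (its entries) and $\sigma$ (its value), so $I$ is in bijection with the $n$-simplices of $K'$.

\emph{The gluings.} Rule (a) glues the facet $\rho$ of $\rho*b_\sigma$ to the facet $\rho$ of $\rho*b_{\tilde\sigma}$, matching labels. For rule (b) at the vertex $x_p$, let $w_0$ be the vertex of $\sigma$ not in $\rho$. The tuple $x[p\to w_0]$ is an ordering of the facet $\sigma\setminus\{x_p\}$, and $(x_p,x[p\to w_0])$ differs from the positive ordering $(w_0,x)$ by a transposition. So $x[p\to w_0]$ is not $\sigma$-positive, and its odd permutation $y^0=x[p\to w_0](p\,q)$ is $\sigma$-positive. Hence $f(y^0)=\sigma$, and by uniqueness of solutions $w=w_0$ and $y=y^0$. Thus the facet $(\rho\setminus\{x_p\})*b_\sigma$ of $\rho*b_\sigma$ is glued, matching labels, to the same simplex viewed as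 a facet of $(\sigma\setminus\{x_p\})*b_\sigma$.

So the simplices indexed by $I$ are glued only among themselves, two of their facets are glued exactly when they are the same $(n-1)$-simplex of $K'$, and each gluing is the identity map of that simplex.

\emph{$K'$ has property (N).} Let $\tau$ be a simplex of $K'$ or $\tau=\emptyset$, and let $\rho*b_\sigma\ne\rho_1*b_{\sigma_1}$ contain $\tau$. If $\sigma=\sigma_1$, their intersection $(\rho\cap\rho_1)*b_\sigma$ is a common facet, and it contains $\tau$. This settles the case where $\tau$ contains a barycenter, since then $\sigma=\sigma_1$. Otherwise $\tau\subseteq\rho\cap\rho_1$. By (N) for $K$ there are $n$-simplices $\sigma=\sigma^0,\sigma^1,\dots,\sigma^m=\sigma_1$ and $(n-1)$-simplices $\rho^j$ with $\tau\subseteq\rho^j\subseteq\sigma^{j-1}\cap\sigma^j$. Consider the sequence of pairs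
\[
(\rho,\sigma^0),\ (\rho^1,\sigma^0),\ (\rho^1,\sigma^1),\ (\rho^2,\sigma^1),\ \dots,\ (\rho^m,\sigma^m),\ (\rho_1,\sigma^m),
\]
with repetitions deleted. Consecutive pairs with the same second entry share a facet containing $\tau$ by the first case, and consecutive pairs with the same first entry $\rho^j$ share the facet $\rho^j\supseteq\tau$.

\emph{Identification of the completion.} By the case $\tau=\emptyset$ and Lemma~\ref{lem:components}, the simplices indexed by $I$ form exactly one component $C$ of $\mathrm{oser}(A)$. The identifications $\Delta_{[x]}=\rho*b_\sigma$ induce a continuous map $\psi\colon X_C\to|K'|$, which is onto by (K1). It is injective on each simplex. Let a point $p\in|K'|$ lie in two $n$-simplices, and let $\tau$ be its carrier, the simplex that contains $p$ in its interior. Both $n$-simplices contain $\tau$, and property (N) joins them through facets that contain $\tau$ and hence $p$. The corresponding gluings identify the two copies of $p$ in $X_C$. So $\psi$ is a continuous bijection, and $X_C\cong|K'|\cong|K|$ by compactness. Realize $|K'|$ in $\mathbb R^{V\sqcup S}$ by barycentric coordinates. Then $\psi$ is affine, hence Lipschitz, on each simplex, and Lemma~\ref{lem:completion} gives $\widehat C\cong X_C\cong|K|$.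
\end{proof}

\begin{remark}\label{rem:pinch}
Property (N) is used only to see that the simplices form one component and that $\psi$ is injective, and it cannot be dropped from the proof. Let $K$ be obtained from a triangulated $2$-sphere by identifying two vertices at edge distance at least $3$. Then $K$ is a simplicial complex satisfying (K1), (K2) and (O), so $P$ and $A$ exist as above. But only edges are glued, so $X_C$ is the original sphere, with two different vertices carrying the same label.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $M\cong|K|$ be a connected compact orientable $n$-manifold. By Lemma~\ref{lem:manifold}, $K\in\mathcal K_n$. By Proposition~\ref{prop:realize} there are a finite alternating $n$-quasigroup $A$ and a component $C$ of $\mathrm{oser}(A)$ with $\widehat C\cong M$. Since $M$ is an $n$-manifold, $E(C)=\widehat C\cong M$, and $E(C)$ is a component of $\mathrm{ser}(A)$ by Lemma~\ref{lem:components}.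
\end{proof}

\begin{remark}[Size]
If $M$ has a triangulation with $v$ vertices and $s$ simplices of dimension $n$, the quasigroup constructed has $2^{2(v+s)}$ elements. Here inputs lie in $V$ and outputs in $S$, so only the vectors $e_d$ $(d\in V)$ and $g_d$ $(d\in S)$ occur. Running the proof of Theorem~\ref{thm:embed} in their span, with $\sigma$ identified with $g_\sigma$ and $\pi$ the identity, gives $2^{v+s}$ elements. For the boundary of the tetrahedron this is $2^8$, while Example~\ref{ex:four} needs only four.
\end{remark}

\begin{remark}[Families]
Let $M_1,\dots,M_r$ be as in Theorem~\ref{thm:main}, and form the sets $P_1,\dots,P_r$ on pairwise disjoint label sets. Elements of different $P_j$ agree in no coordinate, so the union satisfies (i)--(iii). Apply Theorem~\ref{thm:embed} to the union; the rest of the proof of Proposition~\ref{prop:realize} applies to each $M_j$ separately. So a single finite $A$ has $M_1,\dots,M_r$ as distinct components of $\mathrm{ser}(A)$.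
\end{remark}

\section{Classification of the components}\label{sec:classify}

For the converse direction we must produce a complex in $\mathcal K_n$ from a component $C$. The labels do not suffice for this: an apex may carry the same label as another vertex, as in Figure~\ref{fig:tetra}, and Remark~\ref{rem:pinch} shows that different vertices of $X_C$ may carry the same label even when apexes are set aside. We therefore take as cells the faces modulo chains of gluings, and pass to the barycentric subdivision, which turns the cell structure into a simplicial complex. Recall that the \emph{order complex} of a finite partially ordered set has the elements as vertices and the nonempty chains as simplices, and that the barycentric subdivision of a simplex is the order complex of its nonempty faces, a face $F$ being placed at its barycenter $b_F$.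

\begin{proposition}\label{prop:converse}
Let $A$ be a finite alternating $n$-quasigroup and $C$ a component of $\mathrm{oser}(A)$. Then $\widehat C\cong|K|$ for some $K\in\mathcal K_n$.
\end{proposition}

\begin{proof}
Let $\Delta_i$ $(i\in I)$ and $X_C$ be as in Section~\ref{sec:completion}.

\emph{Cells.} Give a vertex of $\Delta_{[x]}$ the \emph{mark} $(0,x_i)$ if it is labeled $x_i$, and the mark $(1,z)$ if it is the apex. The $n+1$ marks in one simplex are distinct by Lemma~\ref{lem:gluing}(1), and the gluings are affine maps that preserve marks. Let $F\subseteq\Delta_i$ and $\tilde F\subseteq\Delta_k$ be nonempty faces. A \emph{gluing chain} from $F$ to $\tilde F$ is a sequence of faces $F=F^0,F^1,\dots,F^m=\tilde F$, $m\ge0$, such that $F^{l-1}$ lies in a facet $G^l$ of its simplex and the gluing map of $G^l$ sends $F^{l-1}$ to $F^l$. The composite $F\to\tilde F$ is the affine bijection that preserves marks. Being joined by a gluing chain is an equivalence relation; its classes are the \emph{cells}, and $[F]$ is the cell represented by $F$. All representatives of a cell have the same set of marks and the same dimension. Distinct faces of one simplex have distinct sets of marks, so they represent distinct cells. An $n$-cell has a single representative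 $\Delta_i$, since $\Delta_i$ lies in no facet.

Let $\mathcal P$ be the finite set of cells, and write $e\le e'$ if some representative of $e$ is a face of some representative of $e'$. The basic property is:
\begin{equation}\label{eq:transport}
\text{if $e\le e'$, every representative of $e'$ has exactly one face representing $e$.}
\end{equation}
Existence holds because a gluing chain between two representatives of $e'$ restricts to gluing chains between their faces, and uniqueness holds because distinct faces of one simplex represent distinct cells. By \eqref{eq:transport}, the relation $\le$ is transitive, and $e\le e'$ with $e\neq e'$ forces $\dim e<\dim e'$; so $\le$ is a partial order. Moreover, for any representative $F'$ of $e'$, the map $F\mapsto[F]$ is an isomorphism from the poset of nonempty faces of $F'$ onto $\{e:e\le e'\}$: it is bijective by \eqref{eq:transport}, and if $[F_1]\le[F_2]$, then $F_2$ has a face representing $[F_1]$, which by uniqueness in $F'$ is $F_1$.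

\emph{The homeomorphism.} Let $K$ be the order complex of $\mathcal P$, realized in $\mathbb R^{\mathcal P}$. On each $\Delta_i$ send $b_F$ to the vertex $[F]$ and extend affinely over the simplices of the barycentric subdivision. A gluing map is affine and sends $b_F$ to the barycenter of a face in the same cell, so these maps induce a continuous map $\psi\colon X_C\to|K|$. It is onto, because a chain $e_0<\dots<e_k$ is realized by faces $F_0\subset\dots\subset F_k$ of any representative $F_k$ of $e_k$. For injectivity, let $p\in\Delta_i$ and $q\in\Delta_j$ have the same image $\sum_lt_le_l$ with $e_0<\dots<e_k$ and all $t_l>0$. Then $p=\sum_lt_lb_{F_l}$ and $q=\sum_lt_lb_{\tilde F_l}$, where $F_0\subset\dots\subset F_k$ and $\tilde F_0\subset\dots\subset\tilde F_k$ represent $e_0,\dots,e_k$. A gluing chain from $F_k$ to $\tilde F_k$ carries $F_l$ to a face of $\tilde F_k$ representing $e_l$, which is $\tilde F_l$ by \eqref{eq:transport}. So it carries $p$ to $q$, and $p,q$ are the same point of $X_C$. By compactness $X_C\cong|K|$. The map $\psi$ is Lipschitz on $\Delta_i$, since a segment in $\Delta_i$ splits into finitely many pieces on each of which $\psi$ is one of finitely many affine maps. Lemma~\ref{lem:completion} gives $\widehat C\cong|K|$.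

It remains to show $K\in\mathcal K_n$. A \emph{flag} of $\Delta_i$ is a chain of faces $F_0\subset F_1\subset\dots\subset F_n=\Delta_i$ with $\dim F_j=j$. Flags correspond to orderings $(v_0,\dots,v_n)$ of the vertices by $F_j=\{v_0,\dots,v_j\}$, and exchanging $v_j$ with $v_{j+1}$ changes $F_j$ only.

(K1) Dimensions increase strictly along a chain, so $\dim K\le n$. A chain is realized by nested faces of some $\Delta_i$, and these extend to a flag. So every simplex of $K$ lies in an $n$-simplex, and the $n$-simplices of $K$ are the flags of the simplices $\Delta_i$.

(K2) An $(n-1)$-simplex of $K$ is a chain with one cell $e_j$ in each dimension $j\in\{0,\dots,n\}$ except one dimension $p$. If $p<n$, the chain contains an $n$-cell $\Delta_i$, and its completions are the flags of $\Delta_i$ in which all faces but $F_p$ are prescribed. The set $F_{p+1}\setminus F_{p-1}$ (with $F_{-1}=\emptyset$) has two vertices, so there are two choices of $F_p$. If $p=n$, the cell $e_{n-1}$ is represented by a facet $G$. A facet lies in no other facet, so by Lemma~\ref{lem:gluing}(3) the representatives of $e_{n-1}$ are $G$ and the facet glued to it, and they lie in different simplices. So there are exactly two $n$-cells above $e_{n-1}$.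

(N) Let $c$ be a chain, possibly empty. First take two flags of the same $\Delta_i$ containing $c$. The faces representing $c$ cut the vertex set into successive blocks, and the flags containing $c$ are the orderings that list the blocks in order. Two such orderings are joined by exchanges of neighbors $v_j,v_{j+1}$ within a block. Such an exchange changes only $F_j$, which is not a member of $c$ because $v_j$ is not the end of a block. So consecutive flags share an $(n-1)$-simplex containing $c$. Next take flags containing $c$ in different simplices $\Delta_i\neq\Delta_j$; then $c$ contains no $n$-cell. If $c\ne\emptyset$, let $e$ be its top cell and take a gluing chain $F^0,\dots,F^m$, with facets $G^1,\dots,G^m$, between the representatives of $e$ in $\Delta_i$ and $\Delta_j$. At the $l$-th step, the faces of $F^{l-1}$ representing $c$ lie in $G^l$, so the current simplex has a flag containing $c$ whose face of dimension $n-1$ is $G^l$. Move to this flag by the first case, and then replace the $n$-cell by the simplex glued along $G^l$; the two flags share the $(n-1)$-simplex obtained by deleting the $n$-cell, and it contains $c$. After the last step, move inside $\Delta_j$ to the given flag. If $c=\emptyset$, use the same argument with a chain of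 glued simplices from $\Delta_i$ to $\Delta_j$, which exists by Lemma~\ref{lem:components}.

(O) Orient $\Delta_{[x]}$ by the ordering $(z,x_1,\dots,x_n)$, where $z$ is the apex; this depends only on $[x]$. We first check that glued facets receive opposite induced orientations. In rule (a) the induced orientations are those of $x$ and of $x'$, which are opposite. In rule (b), moving $x_p$ to the front of $(z,x_1,\dots,x_n)$ takes $p$ transpositions, so $\Delta_{[x]}$ induces $(-1)^p$ times the orientation of $(z,x_1,\dots,x_{p-1},x_{p+1},\dots,x_n)$ on the facet opposite $x_p$. The ordering $(z,x[p\to w])$ of $\Delta_{[y]}$ would induce the same orientation on the facet opposite $w$. But $y$ is an odd permutation of $x[p\to w]$, so this ordering is negative for $\Delta_{[y]}$, and the induced orientation is the opposite one.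

Now let a flag of $\Delta_i$ correspond to $(v_0,\dots,v_n)$, and let $\epsilon=\pm1$ according as this ordering is positive or negative for $\Delta_i$. Orient the $n$-simplex of $K$ by $\epsilon$ times the ordering $([F_0],\dots,[F_n])$. On the $(n-1)$-simplex that omits dimension $p$ it induces $(-1)^p\epsilon$ times the ordering by dimension. So it suffices to show that the two completions in (K2) have opposite signs $\epsilon$. For $p<n$ their vertex orderings differ by the exchange of $v_p$ and $v_{p+1}$. For $p=n$ they are $(v_0,\dots,v_{n-1},u)$ and $(v_0,\dots,v_{n-1},\tilde u)$ in two simplices glued along the facet $\{v_0,\dots,v_{n-1}\}$. In each, $\epsilon$ equals $(-1)^n$ times the sign of $(v_0,\dots,v_{n-1})$ in the induced orientation of the facet, and these induced orientations are opposite.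
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
By Lemma~\ref{lem:components}, the components of $\mathrm{ser}(A)$ are the spaces $E(C)=\mathrm{Reg}_n(\widehat C)$. Part (a) follows from Propositions~\ref{prop:realize} and~\ref{prop:converse}, which say that the completions $\widehat C$ for finite $A$ are, up to homeomorphism, exactly the spaces $|K|$ with $K\in\mathcal K_n$.

In part (b), the ``if'' direction is Theorem~\ref{thm:main}. Conversely, let $A$ be finite and $M\cong E(C)$. The set $E(C)$ is nonempty and open in $\widehat C$, and it is closed because it is compact. Since $\widehat C$ is connected, $E(C)=\widehat C$. By Proposition~\ref{prop:converse}, $M\cong|K|$ with $K\in\mathcal K_n$, so $M$ is triangulable. By (K2) and (O), the sum of the coherently oriented $n$-simplices is a nonzero simplicial $n$-cycle. Since $\dim K=n$, this gives $H_n(M)\ne0$, and $M$ is orientable.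
\end{proof}

Two examples show what the passage from $|K|$ to $\mathrm{Reg}_n(|K|)$ does.

\begin{example}
Let $n=2$ and $K\in\mathcal K_2$. The link of a vertex is a graph in which every vertex has degree two, by (K2), and it is nonempty and connected by (K1) and (N). So it is a circle, the star of the vertex is a disk, and $\mathrm{Reg}_2(|K|)=|K|$. Hence every component of the serenation of a finite binary quasigroup is a compact orientable surface.
\end{example}

\begin{example}
For $n=3$ a component need not be compact. Let $T$ be a coherently oriented triangulation of the torus $T^2$, and let $K$ be its suspension, with tetrahedra $a*\sigma$ and $b*\sigma$ for the triangles $\sigma$ of $T$. A triangle $\sigma$ of $T$ lies in $a*\sigma$ and $b*\sigma$, and a triangle $a*\eta$ or $b*\eta$ lies in two tetrahedra because the edge $\eta$ lies in two triangles of $T$; so (K1) and (K2) hold. The links of vertices and edges are $T$, suspensions of circles, and circles, all connected, and this is all that the proof of (N) in Lemma~\ref{lem:manifold} uses besides (K1) and the connectedness of $K$. Orienting $a*\sigma$ by $(a,\sigma)$ and $b*\sigma$ by the opposite of $(b,\sigma)$ gives (O). So $K\in\mathcal K_3$. By \eqref{eq:local}, $H_2(|K|,|K|\setminus a)\cong\tilde H_1(T)\neq0$,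 and likewise at $b$, so the two cone points are not in $\mathrm{Reg}_3(|K|)$. Their complement is $T^2\times\mathbb R$. By Theorem~\ref{thm:class}(a), $T^2\times\mathbb R$ is a component of the serenation of a finite alternating $3$-quasigroup.
\end{example}

\begin{thebibliography}{9}

\bibitem{AY}
Charlotte Aten and Semin Yoo, \emph{Orientable triangulable manifolds are essentially quasigroups}, arXiv:2110.05660 (2021).

\bibitem{Munkres}
Munkres, \emph{Elements of Algebraic Topology}.

\end{thebibliography}
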